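# Stack sort and revstack sort after many passes

Throughout, $\mathfrak S_n$ is the set of permutations of $\{1,\dots,n\}$, written as words, $\epsilon$ is the empty word, and $\log$ is the natural logarithm.

## 1. One pass, or at least $n-1$ passes: the two counts agree

The stack sort operator acts on words with distinct entries. It fixes $\epsilon$ and all words of length $1$, and if $n$ is the largest entry of $LnR$, then
$$\mathcal S(LnR)=\mathcal S(L)\,\mathcal S(R)\,n .$$
The revstack sort operator is $\mathcal T=\mathcal S\circ\mathsf{rev}$, where $\mathsf{rev}$ reverses a word. Equivalently, $\mathcal T$ fixes words of length at most $1$ and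
$$\mathcal T(LnR)=\mathcal T(R)\,\mathcal T(L)\,n .$$
For example, $\mathcal S(42513)=24135$ and $\mathcal T(42513)=13245$. Write $\mathcal S^t,\mathcal T^t$ for iterates and put
$$s_n(t)=|\{\pi\in\mathfrak S_n:\mathcal S^t(\pi)=\mathrm{id}\}|,\qquad r_n(t)=|\{\pi\in\mathfrak S_n:\mathcal T^t(\pi)=\mathrm{id}\}| .$$
The topic of this talk is the comparison of $s_n(t)$ and $r_n(t)$.

**Proposition 1.** If $t\in\{0,1\}$ or $t\ge n-1$, then $s_n(t)=r_n(t)$.

**Proof.** For $t=0$ both counts are $1$. For $t=1$, $\mathcal T(\pi)=\mathcal S(\mathsf{rev}\,\pi)$, so reversal is a bijection between the two sets. For $t\ge n-1$, let $F\in\{\mathcal S,\mathcal T\}$. The recursion gives two facts: the image of a nonempty word ends with its largest entry, and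
$$F(\sigma n)=F(\sigma)\,n\quad\text{if } n \text{ exceeds all entries of }\sigma. \tag{1}$$
So $F(\pi)=\sigma n$ with $\sigma\in\mathfrak S_{n-1}$, and $F^{t}(\pi)=F^{t-1}(\sigma)\,n$ for $t\ge1$. By induction on $n$, $F^{n-1}(\pi)=\mathrm{id}$ for every $\pi$ (and $F$ fixes $\mathrm{id}$), so both counts are $n!$. $\square$

What changes for $1<t<n-1$? Now $\mathcal T^t=\mathcal S\,\mathsf{rev}\,\mathcal S\,\mathsf{rev}\cdots\mathcal S\,\mathsf{rev}$. Only the first reversal can be absorbed into a relabeling of the inputs; the others sit between two sorting passes. The bijection is indeed lost: $\mathcal S(2341)=2314$ and $\mathcal S(2314)=2134$, so $2341$ is not sorted by $\mathcal S^2$, while its reversal satisfies $\mathcal T(1432)=2314$, $\mathcal T(2314)=1234$.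

Let us compute along $t=n-2$ by hand. From (1), $\pi=LnR$ fails for $(n,t)$ iff the word $\sigma=\mathcal S(L)\mathcal S(R)$ (respectively $\mathcal T(R)\mathcal T(L)$) fails for $(n-1,t-1)$, and each nonempty piece of $\sigma$ must end with its own maximum. Start from $(2,0)$, where $21$ is the only failure.

* $(3,1)$: $21=2|1$, so $\mathcal S$ fails on $231$ only, $\mathcal T$ on $132$ only.
* $(4,2)$: for $\mathcal S$, $231=23|1$ with $L\in\{23,32\}$, so the failures are $2341,3241$. For $\mathcal T$, $132=13|2$ with $R\in\{13,31\}$, $L=2$, so the failures are $2413,2431$.
* $(5,3)$: for $\mathcal S$, the only admissible splittings are $234|1$ and $324|1$; here $\mathcal S(L)=234$ for five words $L$ and $\mathcal S(L)=324$ for $L=342$ only, so the failures are the six words $L51$. For $\mathcal T$, $2413=24|13$ gives $R\in\{24,42\}$, $L\in\{13,31\}$, and $2431$ has no admissible splitting. So there are four failures.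

Hence $s_5(3)=114<116=r_5(3)$: the reversals help, a little. This is the smallest case of the following statement, given in Mark Dukes, "Revstack sort, zigzag patterns, descent polynomials of $t$-revstack sortable permutations, and Steingrímsson's sorting conjecture", arXiv:1404.1457 (2014).

**Conjecture (Steingrímsson's sorting conjecture).** For all $0\le t\le n$, $s_n(t)\le r_n(t)$. Furthermore, the inequality is strict for all pairs $(n,t)$ with $2<t<n-1$.

The conjecture is false, and it fails by an exponential factor. Put
$$\varphi(\kappa)=-\log\Bigl(1+\frac1\kappa\Bigr)-\frac1\kappa\log(1+\kappa)\qquad(\kappa>0),$$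
and call $(n,t)$ *admissible* if $n\ge4t^2$ and $\log n\le\sqrt t$.

**Theorem 2.** For every $\varepsilon>0$ there is $t_0$ such that for all admissible $(n,t)$ with $t\ge t_0$, with $\kappa=n/t^2$,
$$s_n(t)\ge\Bigl(\frac{t^2}{e}\,e^{\varphi(\kappa)-\varepsilon}\Bigr)^n,\qquad r_n(t)\le\Bigl(\frac{t^2}{2e}\,e^{\varepsilon}\Bigr)^n .$$
Hence $s_n(t)/r_n(t)\ge\bigl(2e^{\varphi(\kappa)-2\varepsilon}\bigr)^n$.

**Corollary 3.** For all sufficiently large $n$: if $(\log n)^2\le t\le\frac12\sqrt n$, then $s_n(t)>1.06^n\,r_n(t)$; if $(\log n)^2\le t\le\sqrt{n/10}$, then $s_n(t)>1.4^n\,r_n(t)$. Along admissible pairs with $t\to\infty$ and $n/t^2\to\infty$, $s_n(t)\ge(2-o(1))^n\,r_n(t)$. For large $n$ all these pairs satisfy $2<t<n-1$, so both parts of the conjecture fail.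

The proof is asymptotic and gives no explicit smallest counterexample.

## 2. Which pairs are out of order after one pass

**Lemma 4 (pair rule).** Let $a<b$ be entries of a word $w$ with distinct entries.

* $b$ precedes $a$ in $\mathcal S(w)$ iff $w$ contains $b\cdots c\cdots a$ with $c>b$.
* $b$ precedes $a$ in $\mathcal T(w)$ iff $w$ contains $a\cdots c\cdots b$ with $c>b$.

**Proof.** Induction on the length of $w=LnR$. If $a,b$ lie in the same part, any entry between them lies in that part too, and induction applies. If $b=n$, then $a$ precedes $b$ in the image, and no $c>n$ exists. If $a,b$ lie in different parts, then $n>b$ separates them; $\mathcal S$ keeps their order and $\mathcal T$ reverses it, as claimed. $\square$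

So the relative order of $a<b$ in the image depends only on the arrangement of $a$, $b$ and the entries larger than $b$. In particular $F\in\{\mathcal S,\mathcal T\}$ commutes with restriction to the values $>k$.

For one pass this describes the sortable permutations by a forbidden pattern. The sensible first attempt for $t$ passes is to apply the rule $t$ times. It stops at the second application: the separating entry $c$ must lie between $a$ and $b$ in $F(w)$, not in $w$, and its position there depends on still larger entries. The way out is suggested by the last remark before this paragraph: small entries never influence large ones. So we build $\pi$ by inserting $n,n-1,\dots,1$ in this order, and keep for each letter one number which tells how long that letter keeps its two neighboring gaps apart.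

## 3. Probes and heights

Let $\sigma$ be a word with $m$ letters, numbered $1,\dots,m$ by position, and with gaps $0,\dots,m$ (gap $i-1$ and gap $i$ are adjacent to letter $i$). Put into each gap $x$ a *probe*, a symbol smaller than all letters of $\sigma$. Let $g_j(x)$ be the gap of $F^j(\sigma)$ in which the probe from gap $x$ lies after $j$ passes, that is, the number of letters preceding it. By Lemma 4 a letter $c$ precedes the probe $q$ after one more pass iff, for some letter $c'>c$, the current word contains $c\cdots c'\cdots q$ (for $\mathcal S$), or $q\cdots c'\cdots c$ (for $\mathcal T$). Other probes play no role. Therefore: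

* if $g_j(x)=g_j(y)$, then $g_{j+1}(x)=g_{j+1}(y)$;
* if $g_j(x)<g_j(y)$, then $g_{j+1}(x)\le g_{j+1}(y)$ for $\mathcal S$ and $g_{j+1}(x)\ge g_{j+1}(y)$ for $\mathcal T$, because the set of letters preceding the probe grows (respectively shrinks) as the probe moves right.

Since $g_0(x)=x$, the function $g_j$ is nondecreasing in $x$ for $\mathcal S$; for $\mathcal T$ it is nondecreasing for even $j$ and nonincreasing for odd $j$.

**Definition (height).** The height $h_i$ of the $i$-th letter is the least $j$ with $g_j(i-1)=g_j(i)$. Always $h_i\ge1$.

By monotonicity, for $x<y$,
$$g_j(x)=g_j(y)\iff h_i\le j\text{ for all }x<i\le y. \tag{2}$$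

*Example.* Take $\sigma=43$ and $F=\mathcal T$. At time $0$ the probe in gap $0$ sees $q\,4\,3$, so $3$ will precede it: $g_1(0)=1$. For the probes in gaps $1,2$ nothing precedes them at time $1$: $g_1(1)=g_1(2)=0$. So the letter $3$ has height $1$. Now $\mathcal T(43)=34$ is increasing, so $g_2\equiv0$, and the letter $4$ has height $2$.

**Definition (records).** For a gap $x$, a letter $z$ is a *right-record* (*left-record*) from $x$ if it lies to the right (left) of $x$ and all letters strictly between $x$ and $z$ have strictly smaller height than $z$.

Two records from $x$ on the same side never have equal heights. If the letters to the right of $x$ have heights $1,1,3,2,4$, the right-records are the first, third and fifth.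

To treat left and right together for $\mathcal T$, say that *even* integers **fit** the *right* side and *odd* integers **fit** the *left* side. Let $\delta$ denote a side and $\bar\delta$ the opposite side. Each integer fits exactly one side, and $h$ fits $\delta$ iff $h+1$ fits $\bar\delta$.

**Lemma 5.** Suppose all heights of $\sigma$ are finite. Insert a new smallest letter $k$ into gap $g$ of $\sigma$. Then $k$ has height $1$, and the other heights change as follows.

* For $\mathcal S$: all right-records from $g$ are raised by $1$; nothing else changes.
* For $\mathcal T$: a $\delta$-record from $g$ is raised by $1$ iff its height fits $\delta$ (left-records of odd height, right-records of even height); nothing else changes.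

**Proof.** *Where probes sit relative to $k$.* Gap $g$ splits into $g^-$ and $g^+$. Relative to the letters of $\sigma$, all probes behave as before (both $g^\pm$ like $g$), and $k$ itself moves like the probe of $g$, since only letters of $\sigma$ can separate. Two probes are in the same gap of the new word at time $j$ iff their $g_j$-values agree and, if this value is $g_j(g)$, they are on the same side of $k$. By the pair rule, at time $j+1$
$$\text{a probe from }x\text{ is after }k\iff g_j(x)>g_j(g)\ (\text{for }\mathcal S),\quad g_j(x)<g_j(g)\ (\text{for }\mathcal T). \tag{3}$$
So the probes from $g^\pm$ are both before $k$ at time $1$, and $k$ has height $1$.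

*Reduction.* Let $i$ be a letter of $\sigma$ and $h=h_i$. For $j<h$ its adjacent gaps stay separated by letters of $\sigma$, and at time $h$ their $g_h$-values agree. If the two probes are on the same side of $k$ at time $h$, the new height is $h$. If they are on different sides, their common value is $g_h(g)$, so by (3) both are before $k$ at time $h+1$, and the new height is $h+1$. It remains to decide when the sides differ at time $h$; we use (3) with $j=h-1$ and write $G=g_{h-1}$.

*$\mathcal T$, $i\le g$.* If $h-1$ is even, $G(i-1)<G(i)\le G(g)$. The probe from $i-1$ is after $k$, so the sides differ iff $G(i)=G(g)$, which by (2) means that all letters between $i$ and the gap $g$ have height $<h$: $i$ is a left-record, of odd height. If $h-1$ is odd, $G(i-1)>G(i)\ge G(g)$, and both probes are before $k$.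

*$\mathcal T$, $i>g$.* If $h-1$ is even, $G(g)\le G(i-1)<G(i)$, and both are before $k$. If $h-1$ is odd, $G(g)\ge G(i-1)>G(i)$; the probe from $i$ is after $k$, and the sides differ iff $G(i-1)=G(g)$, i.e. iff $i$ is a right-record, of even height.

*$\mathcal S$.* For $i\le g$, $G(i-1)<G(i)\le G(g)$, and both are before $k$. For $i>g$, $G(g)\le G(i-1)<G(i)$; the probe from $i$ is after $k$, and the sides differ iff $G(i-1)=G(g)$, i.e. iff $i$ is a right-record. $\square$

Starting from the empty word, all heights are therefore finite, are computed by inserting $n,n-1,\dots,1$ successively, and never decrease. Let $H_F(\pi)$ be the maximal final height.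

*Example.* Build $2413$ by inserting $4,3,2,1$. For $\mathcal S$ the heights are, in position order: $(1)$; then $43$: $(1,1)$; then $243$: the right-record $4$ is raised, $(1,2,1)$; then $2413$: the right-record $3$ is raised, $(1,2,1,2)$. So $H_{\mathcal S}(2413)=2$. For $\mathcal T$: $(1)$; $43$: the odd left-record $4$ is raised, $(2,1)$; $243$: the even right-record $4$ is raised, $(1,3,1)$; $2413$: the odd left-record $4$ is raised, $(1,4,1,1)$. So $H_{\mathcal T}(2413)=4$.

**Lemma 6.** (a) $H_{\mathcal S}(\pi)\le t\Rightarrow\mathcal S^t(\pi)=\mathrm{id}$. (b) $\mathcal T^t(\pi)=\mathrm{id}\Rightarrow H_{\mathcal T}(\pi)\le t+1$.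

**Proof.** (a) For an entry $a$ let $\sigma$ be the restriction of $\pi$ to values $>a$. Its heights are at most $t$ (heights never decrease later), so $g_t$ is constant by (2). For $\mathcal S$ nothing ever precedes the probe of gap $0$, so $g_t\equiv0$. Since $a$ moves like a probe of $\sigma$, it precedes all larger entries in $\mathcal S^t(\pi)$. This holds for every $a$. (b) Take $\sigma=\pi$. If $\mathcal T^t(\pi)$ is increasing, then $q\cdots c'\cdots c$ with $c'>c$ does not occur at time $t$, so $g_{t+1}\equiv0$. $\square$

The two implications point in the directions we need: many permutations of small height for $\mathcal S$, few for $\mathcal T$.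

## 4. Rectangular tableaux and the lower bound for $\mathcal S$

For $\mathcal S$ an insertion raises only letters to its right, and one tall letter shields everything beyond it. So we cut the positions into blocks, each closed by a guard at its right end, and keep the guards in decreasing order of height.

Let $N=\ell t$. Divide the positions $1,\dots,N$ into consecutive blocks $B_1,\dots,B_\ell$ of size $t$. Take a standard Young tableau with $\ell$ rows and $t$ columns; row $k$ lists the insertion times of the entries of $B_k$, where time $\tau$ means value $N+1-\tau$. In $B_k$ the first inserted entry $e_k$ takes the last position; the other $t-1$ entries are arranged arbitrarily. The permutation determines the value sets of its blocks, hence the tableau, and the arrangements; so different choices give different permutations. For $\ell=t=2$ the two tableaux give $3412$ and $2413$.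

**Lemma 7.** Every such permutation has $H_{\mathcal S}\le t$.

**Proof.** Let $\lambda_k$ be the current number of letters in $B_k$. The columns of the tableau increase, so always $\lambda_1\ge\lambda_2\ge\cdots$. We show inductively: if $\lambda_k\ge1$, then $e_k$ has height $\lambda_k$ and the other letters of $B_k$ have height $\le\lambda_k-1$. Insert a letter into $B_k$. If $\lambda_k=0$ before, all later blocks are empty, nothing lies to the right, nothing is raised, and the new letter $e_k$ has height $1$. If $\lambda_k\ge1$, the new letter is left of $e_k$, and $e_k$ is a right-record and becomes $\lambda_k+1$. The other old letters of $B_k$ become at most $\lambda_k$, and the new letter has height $1\le\lambda_k$. Letters of later blocks have height $\le\lambda_k$, and $e_k$, of height $\lambda_k$, is to their left and to the right of the insertion, so they are not records. Letters of earlier blocks lie to the left and do not change. At the end $\lambda_k=t$. $\square$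

**Counting.** The hook length formula (Frame–Robinson–Thrall) says that the number of standard tableaux of a shape with $N$ cells is $N!$ divided by the product of the hook lengths. In the rectangle, the row with $i$ rows below it has hook lengths $i+1,\dots,i+t$. So there are $N!\prod_{i<\ell}\frac{i!}{(t+i)!}$ tableaux, and by Lemmas 6(a) and 7
$$s_N(t)\ge N!\,((t-1)!)^\ell\prod_{i<\ell}\frac{i!}{(t+i)!}=N!\;t^{-\ell}\prod_{i<\ell}\binom{t+i}{t}^{-1}.$$
Put $K=\ell/t$. From $\binom{t+i}t\le(e(1+i/t))^t$,
$$\sum_{i<\ell}\log\binom{t+i}t\le t\ell+t\int_0^\ell\log\Bigl(1+\frac ut\Bigr)du=t\ell+t^2\bigl[(1+K)\log(1+K)-K\bigr]=t^2(1+K)\log(1+K).$$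
Also $N!\ge(N/e)^N=(Kt^2/e)^N$ and $t^2=N/K$. Since $\log K-(1+\frac1K)\log(1+K)=\varphi(K)$,
$$\log s_N(t)\ge N\Bigl[\log\frac{t^2}e+\varphi(K)\Bigr]-\ell\log t. \tag{4}$$

**Passing to all admissible pairs.** Let $(n,t)$ be admissible, $\ell=\lfloor n/t\rfloor$, $N=\ell t>n-t$. Appending the $n-N<t$ largest entries in increasing order shows $s_n(t)\ge s_N(t)$, by (1). Here $K=N/t^2\ge\kappa-\frac1t\ge3$. The function $\varphi$ is negative, and
$$\varphi'(\kappa)=\frac1{\kappa(\kappa+1)}+\frac{\log(1+\kappa)}{\kappa^2}-\frac1{\kappa(1+\kappa)}=\frac{\log(1+\kappa)}{\kappa^2}\in\Bigl(0,\frac1\kappa\Bigr],$$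
so $\varphi$ is increasing and $\varphi(K)\ge\varphi(\kappa)-\frac1{3t}$. As $\varphi<0$ and $N\le n$, $N\varphi(K)\ge n\varphi(\kappa)-\frac n{3t}$. Furthermore $(n-N)\log\frac{t^2}e\le2t\log t\le\frac{\log t}{2t}n$ because $n\ge4t^2$, and $\ell\log t\le\frac{\log t}tn$. So (4) gives
$$\log s_n(t)\ge n\Bigl[\log\frac{t^2}e+\varphi(\kappa)-\frac1{3t}-\frac{3\log t}{2t}\Bigr],$$
which proves the lower bound of Theorem 2.

The construction does not transfer to $\mathcal T$. Already $2413$, which it produces for $\ell=t=2$, has $H_{\mathcal T}=4>t+1$: the guard $4$ is hit from the left when its height is even and from the right when it is odd. Under $\mathcal T$ the parity of the tallest letters dictates on which side of them one may insert. The upper bound exploits this.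

## 5. Switches, open sides and values

From now on heights refer to $\mathcal T$. Let $(n,t)$ be admissible, fix $\eta\in(0,1)$, and put
$$s=t+1,\qquad c=\lceil\eta t^2\rceil,\qquad p=\lceil n/c\rceil,\qquad\rho=ps .$$
Since $n/(\eta t)\ge4t\ge t+1$,
$$\rho\le\Bigl(\frac n{\eta t^2}+1\Bigr)(t+1)\le\frac{3n}{\eta t}. \tag{5}$$
By Lemma 6(b), $r_n(t)\le|\{\pi\in\mathfrak S_n:H_{\mathcal T}(\pi)\le s\}|$. We encode each $\pi$ with $H_{\mathcal T}(\pi)\le s$ by the history of its insertions.

How cheap must the code be? The target is about $t^2/(2e)$ choices per step. Writing down the place of insertion costs up to about $n\ge4t^2$ choices, which is too many. We shall cut the positions into intervals of about $\eta t^2$ positions, attach to almost every step a number $v\le t$, and show that $v$ alone identifies the interval. But $t$ values times $c\approx\eta t^2$ places is of order $t^3$, so the place inside the interval must also be made cheap.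

**Setup.** Divide the positions of $\pi$ into consecutive intervals $I_1,\dots,I_p$ of at most $c$ positions, and insert $n,n-1,\dots,1$. A *state* is the arrangement of the present letters with their intervals and heights. A *place* is an interval together with a gap among its present letters; there are at most $n+p\le2n$ places. (A gap of the word at an interval border belongs to two or more places: if $I_1$ holds $5,7,4$ and $I_2$ holds $6,3,8$, the gap between $4$ and $6$ is a place of $I_1$ and a place of $I_2$.) Records from a place are taken in the whole word. Let $D_i$ be the current maximal height in $I_i$ ($0$ if empty); letters of $I_i$ of height $D_i$ are its *peaks*. By Lemma 5 each $D_i$ grows by at most $1$ per step, and finally $D_i\le s$, so at most $ps=\rho$ pairs (step, $i$) occur at which $D_i$ grows. A step is a **switch** if some $D_i$ grows. The number $\mathrm{Sw}$ of switches satisfies $\mathrm{Sw}\le\rho$.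

We use two consequences of Lemma 5 all the time. First,
$$\text{in a nonswitch step at }x,\text{ a peak of any interval that is a }\delta\text{-record from }x\text{ has height fitting }\bar\delta, \tag{6}$$
since otherwise it would be raised. Second, a letter that attains height $h\ge2$ in a step at $x$ was raised from $h-1$, and
$$\text{it is a record from }x\text{ on the side that }h-1\text{ fits, i.e. the side that }h\text{ does not fit.} \tag{7}$$

**Definition (open side, value).** Consider a nonswitch step at $x\in I_i$. Then $D_i\ge1$. Let $\delta$ be the side that $D_i$ fits. No peak of $I_i$ is on the $\delta$-side of $x$: the nearest one would be a $\delta$-record whose height fits $\delta$, against (6). So all peaks of $I_i$ are on the $\bar\delta$-side of $x$. The step is called *$\delta$-open*, and its *value* $v$ is the maximal height of the letters of $I_i$ on the $\delta$-side of $x$ ($0$ if there are none). Thus $v<D_i\le s$, so $v\le t$. The step is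

* a *birth* if $v=0$,
* *unstuck* if $v\ge1$ and $v$ fits $\delta$,
* *stuck* if $v\ge1$ and $v$ does not fit $\delta$.

So a step is right-open iff $D_i$ is even. We often use the following form: *in a nonswitch step at $x\in I_i$ that is not $\delta$-open, all peaks of $I_i$ are on the $\delta$-side of $x$, and $D_i$ fits $\bar\delta$.* In an unstuck step the letter of height $v$ of $I_i$ nearest to $x$ on the $\delta$-side is a $\delta$-record and is raised to $v+1$. An unstuck step of value $v$ is open to the side that $v$ fits; a stuck step of value $v$ is open to the side that $v$ does not fit. So for these two kinds $v$ determines the open side.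

*Running example.* One interval of eight positions; the letters $8,\dots,1$ are inserted as follows. Heights are listed in position order.

| step | word | heights | kind |
|---|---|---|---|
| 1 | $8$ | $1$ | switch |
| 2 | $7\,8$ | $1,1$ | birth, left-open |
| 3 | $7\,6\,8$ | $2,1,1$ | switch |
| 4 | $5\,7\,6\,8$ | $1,3,1,1$ | switch |
| 5 | $5\,7\,4\,6\,8$ | $1,4,1,1,1$ | switch |
| 6 | $5\,7\,4\,6\,3\,8$ | $1,4,1,2,1,1$ | stuck, right-open, value $1$ |
| 7 | $5\,7\,4\,2\,6\,3\,8$ | $1,4,2,1,3,1,1$ | unstuck, right-open, value $2$ |
| 8 | $5\,7\,4\,2\,6\,1\,3\,8$ | $1,4,2,1,4,1,1,1$ | stuck, right-open, value $1$ |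

For instance, at step 7 the left-record $4$ (height $1$) and the right-record $6$ (height $2$) are raised, while the left-record $7$ (height $4$) is not.

Let $N_0^{r},N_0^{l}$ be the numbers of right-open and left-open births, $N_0=N_0^r+N_0^l$; let $B^r,B^l$ be the numbers of right-open and left-open stuck steps, $B=B^r+B^l$; let $N_v$ be the number of unstuck steps of value $v$ $(1\le v\le t)$, and $U=\sum_vN_v$. Then $N_0+B+U+\mathrm{Sw}=n$.

## 6. Open side and value determine the interval

A nonswitch step of given kind is *possible* in $I_i$ in a given state if inserting a new letter at some place of $I_i$ would be such a step. In the state after step 5, a right-open birth is possible (at the right end), and so is a stuck step of value $1$.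

**Lemma 8.** In a given state, for each side $\delta$ and each $v\ge0$ there is at most one $i$ such that a $\delta$-open nonswitch step of value $v$ is possible in $I_i$.

**Proof.** Suppose such steps are possible at $x\in I_i$ and at $x'\in I_{i'}$, and name them so that $I_{i'}$ is on the $\delta$-side of $I_i$. Let $D$ be the maximum of $D_j$ over $I_{i'}$ and the intervals strictly between $I_i$ and $I_{i'}$; so $D\ge D_{i'}>v$. Among the letters of height $D$ in these intervals, the one nearest to $x$ is a peak and a $\delta$-record from $x$, because the letters of $I_i$ on the $\delta$-side of $x$ have height $\le v<D$. By (6) for $x$, $D$ fits $\bar\delta$. But $D_{i'}$ fits $\delta$, so $D>D_{i'}$ and the letters of height $D$ lie strictly between $I_i$ and $I_{i'}$. The one nearest to $x'$ is a peak and a $\bar\delta$-record from $x'$, so by (6) for $x'$ the number $D$ fits $\delta$, a contradiction. $\square$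

So a birth costs nothing: given its open side, the interval is known, and the place is the end of that interval on the open side. For unstuck and stuck steps we still need the place.

## 7. Tie indices in unstuck steps

Consider an unstuck $\delta$-open step $e$ of value $v$ at $x\in I_i$. Let $b$ be the letter of $I_i$ of height $>v$ that is farthest to the $\delta$-side. It exists and is on the $\bar\delta$-side of $x$. Let $p_1,\dots,p_q$ be the letters of $I_i$ of height $v$ on the $\delta$-side of $b$, in order of increasing distance from $b$, and $p_0=b$. Then $x$ lies between $p_{k-1}$ and $p_k$ for some *tie index* $k=k_e\ge1$, and $p_k$ is the letter raised. Let the *content* $C_e$ be the set of letters strictly between $p_{k-1}$ and $p_k$ before the step, $c_e=|C_e|$. Given $k$, there are $c_e+1$ places for $x$.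

*Examples.* At step 7 of the running example, $b=p_0=7$, $p_1=6$, $k=1$, $C_e=\{4\}$: two places. For a tie index $2$, continue step 4 differently: insert $4$ at the left end (a birth; $4\,5\,7\,6\,8$ with heights $1,1,3,1,1$), and then $3$ between $4$ and $5$. This is left-open of value $1$, with $b=7$, $p_1=5$, $p_2=4$, $k=2$, and the letter $4$ is raised to $2$.

**Lemma 9.** $\displaystyle\sum_{e\text{ unstuck}}(k_e-1)\le N_0+B+7\rho=:A$.

**Proof.** Call a letter of $I_i$ *$\delta$-exposed* if no letter of $I_i$ on its $\delta$-side has larger height. (After step 6 of the running example the right-exposed letters are $7,6,3,8$ and the left-exposed ones are $5,7$.) Let $1\le v\le t$ and let $\delta$ be the side that $v$ fits. Let $X_{i,v}$ be the set of $\delta$-exposed letters of height $v$ in $I_i$. An *entry* for $(i,v)$ is a letter joining $X_{i,v}$ in some step, and $E_v$ is the total number of entries over all $i$ and all steps.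

**Step 1: tie indices are paid for by entries.** In an unstuck step of value $v$ and tie index $k$ in $I_i$, the letters $p_1,\dots,p_k$ belong to $X_{i,v}$ before the step, since letters of $I_i$ on the $\delta$-side of $b$ have height $\le v$. After the step $p_k$ has height $v+1$, so all of $p_1,\dots,p_k$ have left. The sets are empty at the start, so exits do not outnumber entries, and
$$\sum_{e\text{ of value }v}k_e\le E_v. \tag{8}$$

An entry $y$ must attain height $v$ in its step: a letter of height $v$ that was not exposed had a taller letter on its $\delta$-side, and still has it, since heights never decrease.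

**Step 2: the entries for $v=1$.** Here $\delta$ is left, and an entry is the new letter, at $x\in I_i$, such that after the step all letters of $I_i$ left of $x$ have height $\le1$. Suppose the step is nonswitch. If it were right-open, the peaks, of even height $D_i\ge2$, would be left of $x$, which is impossible. So it is left-open, of value $0$ or $1$; value $1$ would make it unstuck and raise a letter left of $x$ to height $2$. So it is a left-open birth, and
$$E_1\le N_0^l+\mathrm{Sw}. \tag{9}$$

**Step 3: the shape of an entry for $v\ge2$.** Put $u=v-1\ge1$; it fits $\bar\delta$. An entry $y\in I_i$, in a step at $x$, is not the new letter, so by (7) it is raised from $u$ and is a $\bar\delta$-record from $x$. As records on one side have distinct heights, for given $v$ there is at most one entry per step.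

*Before the step, all letters of $I_i$ on the $\delta$-side of $y$ had height $\le u$.* They had height $\le v$, as $y$ is exposed after the step. None of height $v$ lies between $y$ and $x$, as $y$ is a record. If some of height $v$ were on the $\delta$-side of $x$, then $x$ would lie between two letters of $I_i$, so $x\in I_i$, and the nearest of them would be a $\delta$-record whose height $v$ fits $\delta$; it would be raised to $v+1$ and $y$ would not be exposed.

Say that the entry is of *kind (b)* if $x\in I_i$ and some letter of $I_i$ on the $\delta$-side of $x$ had height $u$ before the step, and of *kind (a)* otherwise. For kind (a), all letters of $I_i$ on the $\delta$-side of $y$ had height $<u$: one of height $u$ could not lie between $y$ and $x$, so it would be beyond $x$, $x$ would lie between two letters of $I_i$, and the kind would be (b).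

**Step 4: entries of kind (b).** Suppose the step is nonswitch and not $\delta$-open. Then all peaks of $I_i$ are on the $\delta$-side of $x$, where the maximal height is $u$. So $D_i=u$, and $y$ is a peak on the $\bar\delta$-side, a contradiction. So a nonswitch step with an entry of kind (b) is $\delta$-open with value $u$, which does not fit $\delta$: it is a stuck $\delta$-open step. For fixed $\delta$, the number $u$ is the maximal height on the $\delta$-side of $x$ in the interval of $x$, so $u$, then $v$, then $y$ are determined by the step. Hence over all $v\ge2$ fitting $\delta$ there are at most $B^\delta+\mathrm{Sw}$ entries of kind (b), where $B^\delta$ is $B^r$ or $B^l$.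

**Step 5: entries of kind (a).** Let $y_1,y_2$ be consecutive entries of kind (a) for the same $(i,v)$, at steps $\tau_1<\tau_2$. From $\tau_1$ on $y_1$ has height $\ge v$, while just before $\tau_2$ the letter $y_2$ has height $u$ and all letters of $I_i$ on its $\delta$-side have height $<u$. So $y_2$ is on the $\delta$-side of $y_1$. Let $\tau'$ be the first step $\ge\tau_1$ after which some letter $z$ of $I_i$ on the $\delta$-side of $y_1$ has height $\ge u$. As $y_2$ is such a letter just before $\tau_2$, we have $\tau_1\le\tau'<\tau_2$. Just before $\tau'$ all letters of $I_i$ on the $\delta$-side of $y_1$ have height $<u$ (for $\tau'=\tau_1$ because $y_1$ is of kind (a)). So $z$ attains exactly height $u$ at $\tau'$. Let $x$ be the insertion place of $\tau'$.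

*Case $v\ge3$.* Then $u\ge2$, so $z$ is raised from $u-1\ge1$, which fits $\delta$, and $z$ is a $\delta$-record from $x$. Also $x$ is on the $\delta$-side of $y_1$: for $\tau'=\tau_1$ because $y_1$ is a $\bar\delta$-record from $x$, and for $\tau'>\tau_1$ because otherwise $y_1$, of height $\ge v$, would lie between $x$ and $z$. So $x$ lies between $y_1$ and $z$, hence $x\in I_i$, and the maximal height on the $\delta$-side of $x$ in $I_i$ is $u-1$. If $\tau'$ were nonswitch and not $\delta$-open, the peaks would be on the $\delta$-side, so $D_i=u-1$ would fit $\delta$, while it should fit $\bar\delta$. So $\tau'$ is a switch or an unstuck step in $I_i$ of value $u-1=v-2$.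

*Case $v=2$.* Then $\delta$ is right and $u=1$. Before $\tau'$ there is no letter of $I_i$ to the right of $y_1$, so $z$ is the new letter, $x\in I_i$, and no letter of $I_i$ is right of $x$. If $\tau'$ is nonswitch, the peaks cannot be to the right, so it is right-open of value $0$: a right-open birth.

For the same $(i,v)$ different pairs $(y_1,y_2)$ give different $\tau'$, as $\tau_1\le\tau'<\tau_2$. Given $\delta$, the pair $(i,v)$ is determined by $\tau'$, since $I_i$ contains $x$ and $u-1$ is the maximal height on the $\delta$-side of $x$ in $I_i$ ($0$ if none). A first entry of kind (a) for $(i,v)$ exists only if finally $D_i\ge v$, and there are at most $\rho$ such pairs $(i,v)$. So, for each side $\delta$, the total number of entries of kind (a) over $v\ge2$ fitting $\delta$ is at most $\rho+\mathrm{Sw}$ plus $\sum N_{v-2}$ over these $v$, where for $v=2$ the number $N_0^r$ takes the place of $N_{v-2}$.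

**Step 6: adding up.** For even $v$ the sums telescope:
$$\sum_{v\text{ even}}(E_v-N_v)\le N_0^r+(\rho+\mathrm{Sw})+(B^r+\mathrm{Sw})=N_0^r+B^r+\rho+2\,\mathrm{Sw}.$$
For odd $v$, using (9) for $v=1$,
$$\sum_{v\text{ odd}}(E_v-N_v)\le(N_0^l+\mathrm{Sw})+(\rho+\mathrm{Sw})+(B^l+\mathrm{Sw})=N_0^l+B^l+\rho+3\,\mathrm{Sw}.$$
By (8), $\sum(k_e-1)\le\sum_v(E_v-N_v)\le N_0+B+2\rho+5\,\mathrm{Sw}\le N_0+B+7\rho$. $\square$

## 8. Ranks of stuck steps

For a stuck step we shall record its place among at most $c$ places of its interval. Since $c\approx\eta t^2$ with $\eta$ small, this is already a saving over $t^2/2$, but we cannot also pay a factor $t$ for the value. We record the value through a rank.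

Let $\mathcal E$ be the set of values $e\ge1$ for which a stuck step of value $e$ is possible in the current state. The *rank* of a stuck step of value $v$ is $j=1+|\{e\in\mathcal E:e>v\}|$. In the running example, after step 7 (heights $1,4,2,1,3,1,1$) the places between $7$ and $6$ have value $3$, those between $6$ and $8$ have value $1$, and the right end has value $0$. So $\mathcal E=\{1,3\}$, and step 8 has rank $2$. It raises the letter $6$ from $3$ to $4$, and afterwards no right-exposed letter of height $3$ is left. The next proof shows that this always happens.

**Lemma 10.** $\displaystyle\sum_{\text{stuck}}(j-1)\le n+4\rho$.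

**Proof.** For $u\ge1$ let $\delta$ be the side that $u$ does *not* fit. Call the triple $(i,\delta,u)$ *alive* if $I_i$ has a $\delta$-exposed letter of height $u$.

Let $e\in\mathcal E$, realized at $x'\in I_{i'}$, and let $\delta'$ be the side that $e$ does not fit. The step at $x'$ is $\delta'$-open, $D_{i'}>e$ fits $\delta'$, and the letters of $I_{i'}$ on the $\delta'$-side of $x'$ have maximal height $e$. Let $y$ be the letter of height $e$ of $I_{i'}$ farthest to the $\delta'$-side. Then all letters of $I_{i'}$ on the $\delta'$-side of $y$ have height $<e$, so $(i',\delta',e)$ is alive. Call it *the triple of $e$* ($i'$ is unique by Lemma 8). Different $e$ have different triples.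

**Step 1: a stuck step of value $v$ ends the life of the triple of every $e\in\mathcal E$ with $e>v$.** Let the step be at $x\in I_i$ and $\delta$-open. So $D_i$ fits $\delta$, $v\ge1$ fits $\bar\delta$, letters of $I_i$ on the $\delta$-side of $x$ have height $\le v$, and the peaks of $I_i$ are on the $\bar\delta$-side of $x$. Take $e>v$ in $\mathcal E$ with $x',i',y$ as above; (6) applies to $x$ and to $x'$. Recall that letters on the $\delta$-side of $x$ are raised only from heights fitting $\delta$ to heights fitting $\bar\delta$, and vice versa on the $\bar\delta$-side.

*First, let $e$ fit $\bar\delta$.* Then $\delta'=\delta$ and $D_{i'}>e$ fits $\delta$.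

*$i'=i$.* As $e>v$, $y$ is on the $\bar\delta$-side of $x$, and it is a $\bar\delta$-record because letters of $I_i$ on its $\delta$-side have height $<e$. Its height fits $\bar\delta$, so it is raised to $e+1$. Afterwards no $\delta$-exposed letter of $I_i$ has height $e$. Letters of height $e$ on the $\bar\delta$-side of $y$ are not exposed. Letters between $y$ and $x$ had height $<e$ and can only be raised to a height fitting $\delta$, which $e$ does not. Letters on the $\delta$-side of $x$ had height $\le v$, and those of height $v$ are not raised since $v$ does not fit $\delta$, so they end with height $\le v<e$. The new letter has height $1\le v<e$.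

*$I_{i'}$ on the $\delta$-side of $I_i$.* Let $D$ be the maximum of $D_j$ over $I_{i'}$ and the intervals strictly between; $D\ge D_{i'}>e>v$. The letter of height $D$ there nearest to $x$ is a peak and a $\delta$-record from $x$, so $D$ fits $\bar\delta$. Hence $D>D_{i'}$, and the letters of height $D$ lie strictly between the two intervals. The one nearest to $x'$ is a $\bar\delta$-record from $x'$, so $D$ fits $\delta$. This case is impossible.

*$I_{i'}$ on the $\bar\delta$-side of $I_i$.* Let $D$ be the maximum of $D_j$ over $I_i$ and the intervals strictly between; $D\ge D_i>v$. All letters of height $D$ there are on the $\bar\delta$-side of $x$, and the nearest is a $\bar\delta$-record from $x$, so $D$ fits $\delta$. If $e<D$, then from $x'$ the nearest letter of height $D$ is a $\delta$-record (letters of $I_{i'}$ on the $\delta$-side of $x'$ have height $\le e<D$), so $D$ fits $\bar\delta$, a contradiction. As $e$ fits $\bar\delta$, $e\ne D$; so $e>D$. Then $y$ is a $\bar\delta$-record from $x$ whose height fits $\bar\delta$, and it is raised to $e+1$. All letters of $I_{i'}$ are on the $\bar\delta$-side of $x$, so they are raised only to heights fitting $\delta$;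 those on the $\delta$-side of $y$ had height $<e$, and none of them attains $e$. Letters of height $e$ on the $\bar\delta$-side of $y$ are not $\delta$-exposed. So the triple is dead.

*Second, let $e$ fit $\delta$.* Then $\delta'=\bar\delta$, $D_{i'}>e$ fits $\bar\delta$, and letters of $I_{i'}$ on the $\bar\delta$-side of $x'$ (of $y$) have height $\le e$ ($<e$).

*$i'=i$* is impossible, since $D_i$ fits $\delta$.

*$I_{i'}$ on the $\delta$-side of $I_i$.* Suppose all letters in the intervals strictly between have height $<e$. Then $y$ is a $\delta$-record from $x$, because the letters of $I_i$ on the $\delta$-side of $x$ have height $\le v<e$. Its height fits $\delta$, so it is raised. Letters of $I_{i'}$ on the $\bar\delta$-side of $y$ had height $<e$ and are raised only to heights fitting $\bar\delta$, so none attains $e$; letters of height $e$ on the $\delta$-side of $y$ are no longer $\bar\delta$-exposed. The triple is dead. Otherwise let $D\ge e$ be the maximal height in the intervals strictly between. The letter of height $D$ there nearest to $x$ is a peak and a $\delta$-record from $x$, so $D$ fits $\bar\delta$; hence $D\neq e$ and $D>e$. The one nearest to $x'$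 is a $\bar\delta$-record from $x'$ (letters of $I_{i'}$ on the $\bar\delta$-side of $x'$ have height $\le e<D$), so $D$ fits $\delta$, a contradiction.

*$I_{i'}$ on the $\bar\delta$-side of $I_i$.* Let $D$ be the maximum of $D_j$ over $I_{i'}$, $I_i$ and the intervals between; $D\ge D_{i'}>e>v$. All letters of height $D$ there are on the $\bar\delta$-side of $x$, and the nearest is a $\bar\delta$-record from $x$, so $D$ fits $\delta$. Hence $D>D_{i'}$, and the letters of height $D$ are on the $\delta$-side of $I_{i'}$. The one nearest to $x'$ is a $\delta$-record from $x'$, so $D$ fits $\bar\delta$. This case is impossible.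

**Step 2: triples become alive at most $n+4\rho$ times.** Suppose $(i,\delta,u)$, with $u$ not fitting $\delta$, becomes alive in a step at $x$. Some $z\in I_i$ has height $u$ and is $\delta$-exposed after the step. It attains height $u$ in the step, since otherwise it was exposed before. Before the step all letters of $I_i$ on the $\delta$-side of $z$ had height $\le u-1$: they had height $\le u$, and if one had height $u$, the letter of height $u$ of $I_i$ farthest to the $\delta$-side would have been exposed.

*$u\ge2$.* By (7), $z$ is raised from $u-1\ge1$, which fits $\delta$, and is a $\delta$-record from $x$. Suppose $x\in I_i$. Then $u-1$ is the maximal height on the $\delta$-side of $x$ in $I_i$. If the step were nonswitch and not $\delta$-open, the peaks would be on the $\delta$-side, so $D_i=u-1$ would fit $\delta$, while it should fit $\bar\delta$. So the step is a switch or an unstuck $\delta$-open step of value $u-1$. Suppose $x\notin I_i$. Then all letters of $I_i$ on the $\bar\delta$-side of $z$ lie between $x$ and $z$ and have height $<u-1$, so $z$ is a peak of $I_i$ and $D_i=u-1$ grows.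

*$u=1$.* Then $\delta$ is right, $z$ is the new letter, and no letter of $I_i$ is to its right. If the step is nonswitch, the peaks are to the left, so it is a right-open birth.

In the cases with $x\in I_i$ (including $u=1$) the step and $\delta$ determine the triple, as $u-1$ is the maximal height on the $\delta$-side of $x$ in the interval of $x$. In nonswitch steps $\delta$ is the open side. So these cases occur at most once per unstuck step or right-open birth, and at most twice per switch. In the cases with $x\notin I_i$ the pair (step, $i$) determines $u=D_i+1$ and hence the triple, and $D_i$ grows; so there are at most $\rho$ of them. The total is at most $U+N_0^r+2\,\mathrm{Sw}+\rho\le n+4\rho$.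

**Step 3: conclusion.** Initially no triple is alive. By Step 1 each stuck step of rank $j$ ends at least $j-1$ lives, and a triple cannot die more often than it becomes alive. $\square$

## 9. Disjoint contents, and where the factor $2$ comes from

**Lemma 11.** (1) For fixed $v$ the contents $C_e$ ($e$ unstuck of value $v$) are pairwise disjoint. (2) If $f\in C_e$ with $e$ of value $v$, and $f$ was itself inserted by an unstuck step of value $v_f$, then $v_f<v$. (3) If $e,e'$ are unstuck of values $v$ and $v+1$, then $C_e\cap C_{e'}=\emptyset$.

**Proof.** Contents in different intervals are disjoint, so all steps considered are in one $I_i$. For an unstuck $\delta$-open step $e$ of value $v$ and $f\in C_e$ the following holds at the time of $e$: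
$$\text{letters of }I_i\text{ on the }\delta\text{-side of }f\text{ have height}\le v;\quad\text{all peaks of }I_i\text{ are on the }\bar\delta\text{-side of }f. \tag{10}$$
Indeed $f$ is on the $\delta$-side of $b$, and the peaks, of height $D_i>v$, are not on the $\delta$-side of $b$.

(1) Let $e$ precede $e'$; both are $\delta$-open. After $e$ its letter $p_k$ has height $>v$. So at $e'$ the letter $b'$ is $p_k$ or on its $\delta$-side, and $C_{e'}$ lies strictly on the $\delta$-side of $p_k$, while $C_e$ lies on the $\bar\delta$-side.

(2) Let $e$ be $\delta$-open. If $f$ was inserted by a $\delta$-open step, that step raised a letter of $I_i$ on the $\delta$-side of $f$ to $v_f+1$, so $v_f+1\le v$ by (10). If $f$ was inserted by a $\bar\delta$-open step, then at that time a peak of height $D_i>v_f$ was on the $\delta$-side of $f$, so $v_f<v$ by (10).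

(3) Let $v$ fit $\delta$. Then $e$ is $\delta$-open and $e'$ is $\bar\delta$-open. Suppose $f\in C_e\cap C_{e'}$. At $e$: $D_i>v$ fits $\delta$ as $v$ does, so $D_i\ge v+2$; a peak of height $\ge v+2$ is on the $\bar\delta$-side of $f$, and letters on the $\delta$-side have height $\le v$. At $e'$: letters on the $\bar\delta$-side of $f$ have height $\le v+1$, and a peak of height $>v+1$ is on the $\delta$-side. Heights never decrease, so $e$ before $e'$ contradicts the bound on the $\bar\delta$-side at $e'$, and $e'$ before $e$ contradicts the bound on the $\delta$-side at $e$. $\square$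

Here is why part (3) matters. With (1) and (2) only, the contents of the steps of value $v$ have total size at most $R'_v=N_0+B+\mathrm{Sw}+\sum_{w\le v}N_w$, so by AM–GM the places in unstuck steps would cost at most $\prod_v\bigl((R'_v+N_v)/N_v\bigr)^{N_v}$. Consider the counts $N_v=n/t$ for all $v$ (with $t\mid n$), all other counts $0$. The class sequences contribute $n!/((n/t)!)^t$. This is at most $t^n$, and at least $t^n/(n+1)^t$, since it is the largest of the at most $(n+1)^t$ terms of the multinomial expansion of $t^n$. So its logarithm divided by $n$ is $\log t+o(1)$. The places contribute $\frac1t\sum_{v\le t}\log(v+1)=\frac1t\log(t+1)!=\log t-1+o(1)$. Altogether this is $\log(t^2/e)+o(1)$, which is not below our lower bound for $s_n(t)$: nothing follows. With (3), the steps of values $2a-1$ and $2a$ share one supply of letters. For the same counts with $t$ even the places then contribute $\frac2t\log\bigl(\frac t2+1\bigr)!=\log\frac t2-1+o(1)$, and the total is $\log(t^2/(2e))+o(1)$. It remains to show that no other count vector does better.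

Group the unstuck values into pairs $(2a-1,2a)$, $1\le a\le\alpha:=\lceil t/2\rceil$ (with $N_{t+1}=0$). Put
$$P_a=N_{2a-1}+N_{2a},\qquad R_a=N_0+B+\mathrm{Sw}+\sum_{b\le a}P_b,\qquad Y_a=R_a+P_a ,$$
so $R_\alpha=n$. By Lemma 11(1),(3) the contents of the unstuck steps of pair $a$ are disjoint. By (2) their letters were inserted by births, stuck steps, switches or unstuck steps of pairs $\le a$. So $\sum c_e\le R_a$ over these $P_a$ steps, and by AM–GM
$$\prod_{e\text{ in pair }a}(c_e+1)\le\Bigl(\frac{Y_a}{P_a}\Bigr)^{P_a}, \tag{11}$$
with the convention that the right side is $1$ if $P_a=0$. Also $0\log\frac10=0$ below.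

## 10. The code and the number of codes

**The code.** Encode $\pi$ by the sequence of classes of its steps (switch, right-open birth, left-open birth, stuck, or unstuck with its value $v$), and in addition:

* for a switch, its place (at most $2n$ possibilities);
* for a stuck step, its rank, and then its place among the places of its interval. There are at most $c$ of them: as the letter to be inserted belongs to $I_i$, at most $c-1$ letters are present there;
* for an unstuck step, its tie index $k$, and then one of $c_e+1$ places;
* for a birth, nothing.

**Decoding.** Suppose the current state is known. For a birth, Lemma 8 with $v=0$ gives the interval, and the place is its end on the open side. For a stuck step, the set $\mathcal E$ can be computed from the state; the rank gives the value, its parity gives the open side, and Lemma 8 gives the interval. For an unstuck step, the value gives the open side and Lemma 8 gives the interval; then $p_0,p_1,\dots$ can be computed, and $k$ gives the $c_e+1$ candidate places. In each case the place is found, and Lemma 5 gives the new heights. So $\pi$ is reconstructed.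

**Counting with fixed counts.** Fix the vector $(\mathrm{Sw},N_0^r,N_0^l,B,(N_v))$. Given the class sequence, the ranks, the tie indices and the switch places, the remaining choices form a rooted tree whose nodes are the partial reconstructions that extend to a permutation under consideration. A node has at most $c$ children at a stuck step, at most $c_e+1$ at an unstuck step, and one child otherwise. By (11), along each complete path the product of the numbers of children is at most
$$M=c^B\prod_a\Bigl(\frac{Y_a}{P_a}\Bigr)^{P_a}.$$
A walk from the root that chooses children uniformly reaches a given leaf with probability the reciprocal of its product, hence at least $1/M$. These probabilities add up to $1$, so there are at most $M$ leaves.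

The number of $B$-tuples of positive integers $j$ with $\sum(j-1)\le m$ is $\binom{m+B}B$. By Lemmas 9 and 10, the number of permutations with the given counts is at most
$$\frac{n!}{\mathrm{Sw}!\,N_0^r!\,N_0^l!\,B!\prod_vN_v!}\,(2n)^{\mathrm{Sw}}\binom{n+4\rho+B}{B}\binom{U+A}{U}\,c^B\prod_a\Bigl(\frac{Y_a}{P_a}\Bigr)^{P_a}. \tag{12}$$

**Logarithms.** We use $n!/\prod N_\bullet!\le n^n/\prod N_\bullet^{N_\bullet}$ and, by convexity of $x\log x$, $N_{2a-1}^{N_{2a-1}}N_{2a}^{N_{2a}}\ge(P_a/2)^{P_a}$ and the same for $N_0^r,N_0^l$. Put
$$y_a=\frac{P_a}n,\quad y_0=\frac{N_0}n,\quad\beta=\frac Bn,\quad\varsigma=\frac{\mathrm{Sw}}n,\quad x_0=y_0+\beta+\varsigma,\quad S_a=\frac{R_a}n=x_0+\sum_{1\le b\le a}y_b,\quad\omega=\frac An .$$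
By (5), $\rho\le n/7$ for large $t$, so $U+A\le n+7\rho\le2n$ and $n+4\rho+B\le3n$. With $\binom mj\le(em/j)^j$ (and $\binom{U+A}U=\binom{U+A}A$), $\frac1n\log$ of (12) is at most
$$\sum_{a\ge1}y_a\log\frac{2(S_a+y_a)}{y_a^2}+y_0\log\frac2{y_0}+\beta\log\frac1\beta+\varsigma\log\frac1\varsigma+\varsigma\log(2n)+\beta\log\frac{3e}\beta+\beta\log c+\omega\log\frac{2e}\omega. \tag{13}$$

## 11. Maximizing over the count vectors

Write $f(u)=u\log\frac1u$, $f(0)=0$. It is concave on $[0,\infty)$ with $f(0)=0$, hence subadditive. For $m>0$ and real $k$, differentiation gives (with maximizer $X=e^{k/m-1}$)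
$$\max_{X\ge0}X\Bigl(k+m\log\frac1X\Bigr)=m\,e^{k/m-1}. \tag{14}$$

**Lemma 12.**
$$\sum_{a=1}^\alpha y_a\log\frac{S_a+y_a}{y_a^2}\le2(1-x_0)\log\alpha-1+3x_0+x_0\log\frac1{x_0}+4\alpha^{-1/4}+6\alpha^{-1/2}.$$

**Proof.** *Compare with an integral.* Only $a$ with $y_a>0$ matter. First, $\log(S_a+y_a)\le\log S_a+y_a/S_a$. Put $S_0=x_0$ and $\theta=y_a/S_a\in[0,1]$, so $S_{a-1}=(1-\theta)S_a$. An antiderivative of $\log u$ is $u\log u-u$, and
$$y_a\log S_a-\int_{S_{a-1}}^{S_a}\log u\,du=S_a\bigl(\theta+(1-\theta)\log(1-\theta)\bigr)\le S_a\theta^2=\frac{y_a^2}{S_a},$$
where we used $\log(1-\theta)\le-\theta$. As $S_\alpha=1$ and $\int_{x_0}^1\log u\,du=-1+x_0+x_0\log\frac1{x_0}$, the left side of the lemma is at most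
$$-1+x_0+x_0\log\frac1{x_0}+2\sum_a\frac{y_a^2}{S_a}+2\sum_ay_a\log\frac1{y_a}.$$

*Small and large terms.* Call $a$ small if $y_a\le\alpha^{-1/2}$, otherwise large; let $X_s,X_l$ be the total masses, $X_s+X_l=1-x_0$. There are at most $\alpha^{1/2}$ large $a$. Small $a$ with $S_a\ge\alpha^{-1/4}$ contribute at most $\alpha^{-1/4}\sum y_a\le\alpha^{-1/4}$ to $\sum y_a^2/S_a$; small $a$ with $S_a<\alpha^{-1/4}$ contribute at most the sum of their $y_a$, which is at most $\alpha^{-1/4}$; large $a$ contribute at most $X_l$. So $2\sum y_a^2/S_a\le4\alpha^{-1/4}+2X_l$. By concavity of $f$, terms $y_a$ of total $X$ and number at most $m$ satisfy $\sum f(y_a)\le X\log m+f(X)$. Hence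
$$2\sum_ay_a\log\frac1{y_a}\le2X_s\log\alpha+2X_s\log\frac1{X_s}+X_l\log\alpha+2X_l\log\frac1{X_l},$$
and $X_s\log\frac1{X_s}\le1-X_s=x_0+X_l$. With $X_s=1-x_0-X_l$ the left side of the lemma is at most
$$2(1-x_0)\log\alpha-1+3x_0+x_0\log\frac1{x_0}+4\alpha^{-1/4}+X_l\Bigl(4-\log\alpha+2\log\frac1{X_l}\Bigr).$$
By (14) with $m=2$, $k=4-\log\alpha$, the last term is at most $2e\,\alpha^{-1/2}\le6\alpha^{-1/2}$. $\square$

**Inserting Lemma 12 in (13).** Let $\Lambda=\log(2\alpha^2)$, so $\log\frac{t^2}2\le\Lambda\le\log\frac{(t+1)^2}2$. Since $\sum_{a\ge1}y_a=1-x_0$, the first sum in (13) is at most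
$$(1-x_0)\Lambda-1+3x_0+f(x_0)+4\alpha^{-1/4}+6\alpha^{-1/2},\qquad(1-x_0)\Lambda=\Lambda-(y_0+\beta+\varsigma)\Lambda .$$
By subadditivity, $f(x_0)\le f(y_0)+f(\beta)+f(\varsigma)$, and as $\omega=y_0+\beta+7\rho/n$,
$$\omega\log\frac{2e}\omega\le\Bigl(y_0+\beta+\frac{7\rho}n\Bigr)\log(2e)+f(y_0)+f(\beta)+f\Bigl(\frac{7\rho}n\Bigr).$$
So (13) is at most $\Lambda-1$ plus three groups of terms.

**The terms with $\beta$.** There are four copies of $f(\beta)$ (from $f(x_0)$, from the class sequence, from the ranks, from $\omega$). For large $t$, $c\le2\eta t^2$, so $\Lambda-\log c\ge\log\frac1{4\eta}$. As $3+\log(3e)+\log(2e)=5+\log6<7$, these terms are at most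
$$\beta\Bigl[4\log\frac1\beta+7-\log\frac1{4\eta}\Bigr]\le4e^{3/4}(4\eta)^{1/4}\le12\,\eta^{1/4}$$
by (14) with $m=4$. Here the smallness of the intervals pays for the stuck steps.

**The terms with $y_0$.** As $3+\log2+\log(2e)<6$, they are at most
$$y_0\Bigl[3\log\frac1{y_0}+6-\Lambda\Bigr]\le3e^{1-\Lambda/3}\to0\qquad(t\to\infty)$$
by (14) with $m=3$.

**The remaining terms.** Dropping $-\varsigma\Lambda\le0$, they are at most
$$\varsigma\bigl(3+\log(2n)\bigr)+2f(\varsigma)+\frac{7\rho}n\log(2e)+f\Bigl(\frac{7\rho}n\Bigr)+4\alpha^{-1/4}+6\alpha^{-1/2}.$$
By (5), $\varsigma\le\rho/n\le\frac3{\eta t}$, and $\log(2n)\le\sqrt t+1$ by admissibility. So this tends to $0$ as $t\to\infty$, for fixed $\eta$, uniformly in $n$.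

**Conclusion of the upper bound.** The number of count vectors is at most $(n+1)^{t+4}$, and
$$\frac1n(t+4)\log(n+1)\le\frac{(t+4)(\sqrt t+1)}{4t^2}\to0 .$$
Finally $\Lambda\le\log\frac{t^2}2+o(1)$. Hence for every fixed $\eta\in(0,1)$,
$$\frac1n\log r_n(t)\le\log\frac{t^2}{2e}+12\,\eta^{1/4}+o(1),$$
where $o(1)\to0$ as $t\to\infty$, uniformly over admissible $(n,t)$. Given $\varepsilon>0$, choose $\eta$ with $12\,\eta^{1/4}\le\varepsilon/2$ and then $t_0$ large. Together with Section 4 this proves Theorem 2; the bound on the ratio is the quotient of the two estimates. $\blacksquare$

## 12. The window $(\log n)^2\le t\le\frac12\sqrt n$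

**Proof of Corollary 3.** The conditions $n\ge4t^2$ and $\log n\le\sqrt t$ say exactly that $(\log n)^2\le t\le\frac12\sqrt n$. Then $t\ge(\log n)^2\to\infty$, so for any prescribed $\varepsilon$ Theorem 2 applies once $n$ is large. The function $\varphi$ is increasing, and $\kappa=n/t^2$ is at least $4$ if $t\le\frac12\sqrt n$ and at least $10$ if $t\le\sqrt{n/10}$. Numerically,
$$\log2+\varphi(4)=\log2-\log\tfrac54-\tfrac14\log5>0.067,\qquad\log1.06<0.059,$$
$$\log2+\varphi(10)=\log2-\log1.1-\tfrac1{10}\log11>0.357,\qquad\log1.4<0.337.$$
With $\varepsilon=0.001$ the exponent loses only $2\varepsilon=0.002$, and the first two statements follow. The third follows from $\varphi(\kappa)\to0$ as $\kappa\to\infty$, letting $\varepsilon\to0$. For large $n$, $t\ge(\log n)^2>2$ and $t\le\frac12\sqrt n<n-1$, so all these pairs lie in the range where the conjecture predicts strict inequality in the opposite direction. $\square$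

For example, for all large $t$ and $n=10t^2$,
$$|\{\pi\in\mathfrak S_n:\mathcal S^t(\pi)=\mathrm{id}\}|>1.4^{\,n}\,|\{\pi\in\mathfrak S_n:\mathcal T^t(\pi)=\mathrm{id}\}| ,$$
although for $n=5$, $t=3$ the comparison was $114<116$.
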